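# Hypercyclic Lipschitz operators satisfy the Hypercyclicity Criterion

## 1. Free spaces, Lipschitz operators, and the Criterion

All vector spaces are real.

**Definition 1 (Lipschitz-free space).** A *pointed metric space* is a metric space $(M,d)$ with a distinguished base point, denoted $0$. $\mathrm{Lip}_0(M)$ is the Banach space of Lipschitz functions $g:M\to\mathbb R$ with $g(0)=0$, normed by the best Lipschitz constant $\|g\|_{\mathrm{Lip}}$. For $x\in M$ let $\delta(x)\in\mathrm{Lip}_0(M)^*$ be evaluation, $\delta(x)(g)=g(x)$. The *Lipschitz-free space* $\mathcal F(M)$ is the closed linear span of $\{\delta(x):x\in M\}$ in $\mathrm{Lip}_0(M)^*$. For $r\in\mathcal F(M)$ and $g\in \mathrm{Lip}_0(M)$ we write $\langle r,g\rangle=r(g)$.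

Note that $\delta(0)=0$. It helps to think of $\sum a_i\delta(x_i)$ as masses $a_i$ placed at the points $x_i$, with the base point absorbing or supplying mass for free. Two facts will be used constantly.

- $\|\delta(x)-\delta(y)\|=d(x,y)$. The inequality $\le$ is the definition of the norm; for $\ge$ test on $g=d(\cdot,y)-d(0,y)$. So $\delta$ is an isometric embedding.
- The vectors $\delta(x)$, $x\ne0$, are linearly independent. Given distinct nonzero $x_1,\dots,x_k$, let $\tau>0$ be the smallest distance from $x_1$ to $0,x_2,\dots,x_k$. The function $g=(\tau-d(\cdot,x_1))^+$ vanishes at $0,x_2,\dots,x_k$ and equals $\tau$ at $x_1$, so in a vanishing combination the coefficient of $\delta(x_1)$ is zero; likewise for the others.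

**Example 1 (star spaces).** Let $w_1,w_2,\dots>0$ and let $M_w=\{0,1,2,\dots\}$ with $d(n,0)=w_n$ and $d(n,m)=w_n+w_m$ for distinct $n,m\ge1$. This is the path metric on a star with center $0$ and legs of length $w_n$. A function $g$ with $g(0)=0$ has Lipschitz constant at most $1$ exactly when $|g(n)|\le w_n$ for all $n\geq 1$, because then $|g(n)-g(m)|\le w_n+w_m$ automatically. Hence for finite sums
$$\Big\|\sum_n a_n\delta(n)\Big\|=\sum_n|a_n|\,w_n. \tag{1}$$
So $\mathcal F(M_w)$ is a weighted $\ell_1$: its elements are the series $\sum_{n\ge1} a_n\delta(n)$ with $\sum|a_n|w_n<\infty$, and (1) holds for all of them.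

**Definition 2 (Lipschitz operator).** Let $M,N$ be pointed metric spaces and $\varphi:M\to N$ Lipschitz with $\varphi(0)=0$. Then $\widehat\varphi:\mathcal F(M)\to\mathcal F(N)$ is the unique bounded linear operator with $\widehat\varphi(\delta(x))=\delta(\varphi(x))$ for all $x\in M$. When $f:M\to M$ is Lipschitz with $f(0)=0$, the operator $\widehat f$ on $\mathcal F(M)$ is called a *Lipschitz operator*.

Existence takes one line. Composition $g\mapsto g\circ\varphi$ is bounded from $\mathrm{Lip}_0(N)$ to $\mathrm{Lip}_0(M)$, with norm at most the Lipschitz constant of $\varphi$; its adjoint sends $\delta(x)$ to $\delta(\varphi(x))$, hence maps $\mathcal F(M)$ into $\mathcal F(N)$, and $\widehat\varphi$ is the restriction. Uniqueness is clear by linearity and density. This description also gives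
$$\langle\widehat\varphi\, r,g\rangle=\langle r,g\circ\varphi\rangle\qquad(r\in\mathcal F(M),\ g\in\mathrm{Lip}_0(N)), \tag{2}$$
and checking on the $\delta(x)$ gives $\widehat f^{\,n}=\widehat{f^n}$.

**Example 2 (shifts on stars).** Suppose in Example 1 that $w_{n-1}\le C\,w_n$ for all $n\ge2$, with some $C\ge1$. Let $f(0)=0$ and $f(n)=n-1$ for $n\ge1$. With $w_0:=0$ we have $d(f(n),f(m))\le w_{n-1}+w_{m-1}\le C(w_n+w_m)=C\,d(n,m)$ for distinct $n,m\ge1$, and $d(f(n),0)=w_{n-1}\le Cw_n$. So $f$ is $C$-Lipschitz, and $\widehat f$ is a backward shift: $\widehat f\delta(n)=\delta(n-1)$, $\widehat f\delta(1)=0$. For $w_n=2^{-n}$ the vectors $e_n=2^n\delta(n)$ form the unit vector basis of $\ell_1$, and $\widehat fe_n=2e_{n-1}$ for $n\ge2$, $\widehat f e_1=0$: this is twice the backward shift on $\ell_1$.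

**Definition 3 (hypercyclic, transitive).** A bounded linear operator $T$ on a separable Banach space $X$ is *hypercyclic* if some orbit $\{T^nx:n\ge0\}$ is dense in $X$. It is *topologically transitive* if for all nonempty open $U,V\subseteq X$ some $n\ge0$ satisfies $T^nU\cap V\neq\emptyset$.

A dense orbit is a countable dense set, so separability of $X$ is automatic once an orbit is dense. An operator with $\|T\|\le1$ on $X\ne\{0\}$ is never hypercyclic, since its orbits are bounded. Birkhoff's transitivity theorem says that on a separable Banach space $T$ is hypercyclic if and only if it is topologically transitive. One direction is Baire's theorem: for a countable base $(V_j)$ of nonempty open sets, the open sets $\bigcup_nT^{-n}V_j$ are dense by transitivity, and any point in their intersection has a dense orbit. The other direction, in the form we need, is proved in Section 6.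

**Definition 4 (Hypercyclicity Criterion).** $T$ *satisfies the Hypercyclicity Criterion* if there are dense subsets $X_0,Y_0\subseteq X$, an increasing sequence of integers $(n_k)$, and maps $S_{n_k}:Y_0\to X$ such that

- $T^{n_k}x\to0$ for every $x\in X_0$,
- $S_{n_k}y\to0$ for every $y\in Y_0$,
- $T^{n_k}S_{n_k}y\to y$ for every $y\in Y_0$.

No linearity or continuity of $S_{n_k}$ is required, and $X_0,Y_0$ need not be subspaces. The decisive feature is that *one* sequence $(n_k)$ serves all $x\in X_0$ and all $y\in Y_0$.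

**Example 3.** Take $w_n=2^{-n}$ in Example 2 and $T=\widehat f$. Let $X_0=Y_0$ be the span of the $\delta(j)$, $n_k=k$, and let $S_k$ be linear with $S_k\delta(j)=\delta(j+k)$. Then $T^k\delta(j)=0$ for $k\ge j$, $\|S_k\delta(j)\|=2^{-(j+k)}\to0$, and $T^kS_k$ is the identity on $Y_0$. So $T$ satisfies the Criterion.

**Proposition 1.** On a separable Banach space, an operator satisfying the Criterion is hypercyclic.

*Proof.* Let $U,V$ be nonempty and open; pick $x\in X_0\cap U$ and $y\in Y_0\cap V$. Then $x+S_{n_k}y\to x\in U$ and $T^{n_k}(x+S_{n_k}y)=T^{n_k}x+T^{n_k}S_{n_k}y\to y\in V$. So $T$ is transitive, and Birkhoff's theorem applies. $\square$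

## 2. Does hypercyclicity of $\widehat f$ force the Criterion?

For general operators the converse of Proposition 1 is false: De La Rosa and Read showed that there are hypercyclic operators on Banach spaces which do not satisfy the Criterion. Arafat Abbar, Clément Coine and Colin Petitjean ("On the dynamics of Lipschitz operators", arXiv:2011.10800, 2020) ask whether this can happen for Lipschitz operators: is there a pointed metric space $M$ and a Lipschitz map $f:M\to M$ with $f(0)=0$ such that $\widehat f$ is hypercyclic but fails the Criterion? The answer is no.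

**Theorem A.** Let $(M,d)$ be a pointed metric space and $f:M\to M$ a Lipschitz map with $f(0)=0$. If $\widehat f$ is hypercyclic on $\mathcal F(M)$, then $\widehat f$ satisfies the Hypercyclicity Criterion.

Three families can be checked by hand.

*Finite $M\ne\{0\}$.* Then $\mathcal F(M)$ is a nonzero finite-dimensional space, and such a space carries no hypercyclic operator. Indeed, let $x$ have a dense orbit under $T$ on an $N$-dimensional space, $N\ge1$. The span of the orbit is everything. For $\alpha>0$ choose $n_k$ with $T^{n_k}x\to\alpha x$. Then $T^{n_k}(T^ix)=T^i(T^{n_k}x)\to\alpha T^ix$ for each $i$, so $T^{n_k}\to\alpha I$ and $|\det T|^{n_k}\to\alpha^N$. But the numbers $|\det T|^n$ are either all $\le1$ or all $\ge1$; take $\alpha=2$ or $\alpha=1/2$ for a contradiction.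

*$f$ $1$-Lipschitz, $M\neq\{0\}$.* Then $\|\widehat f\|\le1$, and $\widehat f$ is not hypercyclic.

*Shifts on stars.* In Example 2 we claim: $T=\widehat f$ is hypercyclic $\Leftrightarrow$ $\inf_nw_n=0$ $\Leftrightarrow$ $T$ satisfies the Criterion. If $w_n\ge c>0$ for all $n$, then the coefficient of $T^ku$ at the point $1$ is the coefficient of $u$ at $1+k$, which by (1) is at most $\|u\|/w_{1+k}\le\|u\|/c$ in modulus. So the coefficient at $1$ stays bounded along each orbit, and no orbit is dense. Now let $\inf w_n=0$. Since each $w_n>0$, there are arbitrarily large $N$ with $w_N$ as small as we like. Choose $N_k$ with $w_{N_k}\le C^{-k}/k$ and $n_k=N_k-k$ positive and strictly increasing. For $1\le j\le k$,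
$$w_{j+n_k}=w_{N_k-(k-j)}\le C^{k-j}w_{N_k}\le\tfrac1k .$$
With $X_0=Y_0=\mathrm{span}\{\delta(j)\}$ and $S_{n_k}\delta(j)=\delta(j+n_k)$ the Criterion holds as in Example 3. Proposition 1 closes the circle.

In the star the Criterion came from a statement about *points*: for one and the same $n$, many points $j$ are sent to $0$ by $f^n$, and have $f^n$-preimages near $0$. The general proof also looks for a statement about points.

## 3. Where transitivity by itself gets stuck

Let $T=\widehat f$ be hypercyclic, hence transitive. To verify the Criterion on vectors $\delta(x)$ and $\delta(y)$ we want, for small $\eta$ and a common $n$, two vectors $r,s$ with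
$$\|r\|<\eta,\quad\|T^n(\delta(x)-r)\|<\eta\qquad\text{and}\qquad\|s\|<\eta,\quad\|T^ns-\delta(y)\|<\eta. \tag{3}$$

*One pair of balls at a time.* Transitivity for small balls around $\delta(x)$ and $0$ gives the first half of (3) with some $n$. Transitivity for balls around $0$ and $\delta(y)$ gives the second half with some $n'$. Nothing relates $n$ and $n'$. In view of De La Rosa and Read's operators, no argument that uses hypercyclicity alone can relate them.

*Both requests in one test.* So we try one application of transitivity, to balls of radius $\varepsilon$ around $\delta(x)$ and $\delta(y)$: there are $n$ and $u$ with $\|u-\delta(x)\|<\varepsilon$ and $\|T^nu-\delta(y)\|<\varepsilon$. One hopes that $T^n$ nearly destroys $\delta(x)$ and that the small vector $u-\delta(x)$ produces $\delta(y)$. But $T^n$ may simply carry $\delta(x)$ to $\delta(y)$. Take the star with $w_n=2^{-n}$, $x=5$, $y=2$, $n=3$: since $f^3(5)=2$, the vector $u=\delta(5)$ passes the test with both errors equal to $0$. Yet (3) fails for $n=3$ and small $\eta$. Indeed,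 let $r$ have coefficient $a$ at $5$. Then $T^3r$ has coefficient $a$ at $2$, so by (1)
$$\|r\|+\|\delta(2)-T^3r\|\ \ge\ \frac{|a|}{32}+\frac{|1-a|}4\ \ge\ \frac1{32}. \tag{4}$$
Since $T^3(\delta(5)-r)=\delta(2)-T^3r$, the first half of (3) is impossible for $\eta\le1/64$, and (4) with $s$ in place of $r$ rules out the second half as well.

The obstruction is cancellation. In $T^n\delta(x)-\delta(y)=\delta(f^n(x))-\delta(y)$ the two masses have opposite signs and may annihilate. The way around it has two parts: a pseudometric that measures exactly what a small perturbation can do, and test vectors whose masses cannot annihilate.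

## 4. The transport pseudometric $\rho_\varphi$

We need a quantity on the points of the target that says when (3) is possible. Suppose mass sits at $z\in N$, and $\varphi:M\to N$. We may move it to $z'$ *downstream*, inside $N$, at cost $d_N(z,z')$ per unit. Or we may have arranged the move *upstream*: if $\varphi(a)=z$ and $\varphi(b)=z'$, adding $\delta(b)-\delta(a)$ before applying $\widehat\varphi$ moves one unit from $z$ to $z'$, at cost $d_M(a,b)$. Finding the cheapest combination is a minimum-cost flow problem.

**Definition 5.** Let $M,N$ be pointed metric spaces and $\varphi:M\to N$ Lipschitz with $\varphi(0)=0$. For $z,z'\in N$ put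
$$c_\varphi(z,z')=\min\Big\{d_N(z,z'),\ \inf\{d_M(a,b):a,b\in M,\ \varphi(a)=z,\ \varphi(b)=z'\}\Big\}\qquad(\inf\emptyset=\infty),$$
$$\rho_\varphi(z,z')=\inf\Big\{\sum_{i=1}^lc_\varphi(z_{i-1},z_i):\ l\ge1,\ z_0=z,\ z_l=z',\ z_i\in N\Big\}.$$

$\rho_\varphi$ is a pseudometric: it is finite and vanishes on the diagonal because chains with $l=1$ give $\rho_\varphi\le d_N$; it is symmetric because $c_\varphi$ is and chains can be reversed; the triangle inequality comes from concatenating chains. Also, again from $l=1$,
$$\rho_\varphi\le d_N,\qquad\rho_\varphi(\varphi(a),\varphi(b))\le d_M(a,b)\quad(a,b\in M). \tag{5}$$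

**Example 4.** In the star with $w_n=2^{-n}$ let $\varphi=f^n$. For $j\ge1$ we claim $\rho_{f^n}(j,0)=2^{-(j+n)}$. Since $f^n(j+n)=j$ and $f^n(0)=0$, (5) gives $\rho_{f^n}(j,0)\le d(j+n,0)=2^{-(j+n)}$. Conversely, a chain from $j$ to $0$ has a step from $j$ to some $z\ne j$. That step costs at least $2^{-(j+n)}$: downstream it costs $d(j,z)\ge2^{-j}$, and upstream it starts at the only preimage $j+n$ of $j$ and ends at a different point, at distance at least $2^{-(j+n)}$. For $j=2$, $n=3$ this is the number $1/32$ of (4).

The next lemma says that $\rho_\varphi(z,0)$ is the right quantity. Part (i) gives lower bounds by duality, part (ii) turns small values into vectors as in (3).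

**Lemma 1.**
(i) Let $g:N\to\mathbb R$ satisfy $g(0)=0$ and $|g(z)-g(z')|\le\rho_\varphi(z,z')$ for all $z,z'$. Then $|\langle\kappa,g\rangle|\le\|r\|+\|\kappa-\widehat\varphi r\|$ for all $\kappa\in\mathcal F(N)$, $r\in\mathcal F(M)$.
(ii) If $z\in N$ and $\rho_\varphi(z,0)<\eta$, there is $r\in\mathcal F(M)$ with $\|r\|+\|\delta(z)-\widehat\varphi r\|<\eta$.

*Proof.* (i) By (5), $|g(z)-g(z')|\le d_N(z,z')$, so $\|g\|_{\mathrm{Lip}}\le1$; and $|g(\varphi(a))-g(\varphi(b))|\le\rho_\varphi(\varphi(a),\varphi(b))\le d_M(a,b)$, so $\|g\circ\varphi\|_{\mathrm{Lip}}\le1$. By (2), $\langle\kappa,g\rangle=\langle r,g\circ\varphi\rangle+\langle\kappa-\widehat\varphi r,g\rangle$, and the two terms are at most $\|r\|$ and $\|\kappa-\widehat\varphi r\|$ in modulus.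

(ii) Choose a chain $z=z_0,\dots,z_l=0$ with $\sum c_\varphi(z_{i-1},z_i)<\eta$. Let $I$ be the set of $i$ with $c_\varphi(z_{i-1},z_i)=d_N(z_{i-1},z_i)$ and $J$ the set of the other $i$. For $i\in J$ the value is the infimum over preimages, so there are $a_i,b_i\in M$ with $\varphi(a_i)=z_{i-1}$, $\varphi(b_i)=z_i$ and $d_M(a_i,b_i)$ as close to $c_\varphi(z_{i-1},z_i)$ as we like. Choose them so that
$$\sum_{i\in I}d_N(z_{i-1},z_i)+\sum_{i\in J}d_M(a_i,b_i)<\eta .$$
Put $r=\sum_{i\in J}(\delta(a_i)-\delta(b_i))$. Then $\|r\|\le\sum_Jd_M(a_i,b_i)$. Since $\delta(0)=0$, telescoping gives $\delta(z)=\sum_{i=1}^l(\delta(z_{i-1})-\delta(z_i))$, and $\widehat\varphi r$ is the part of this sum with $i\in J$. Hence $\delta(z)-\widehat\varphi r=\sum_{i\in I}(\delta(z_{i-1})-\delta(z_i))$ has norm at most $\sum_Id_N(z_{i-1},z_i)$. $\square$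

Now both halves of (3) are statements about $\rho_{f^n}$. If $\rho_{f^n}(f^n(x),0)<\eta$, then (ii) with $z=f^n(x)$ gives $r$ as in (3), because $\delta(f^n(x))=T^n\delta(x)$. If $\rho_{f^n}(y,0)<\eta$, then (ii) with $z=y$ gives $s$. So the aim is this: *for one $n$, make $\rho_{f^n}(f^n(x),0)$ and $\rho_{f^n}(y,0)$ small for all $x,y$ in a given finite set.*

## 5. Test vectors without cancellation

Let $\mu\in\mathcal F(M)$, $\nu\in\mathcal F(N)$, and suppose $u$ satisfies $\|u-\mu\|<\varepsilon$, $\|\widehat\varphi u-\nu\|<\varepsilon$. Put $\kappa=\widehat\varphi\mu-\nu$ and $r=\mu-u$. Then $\kappa-\widehat\varphi r=\widehat\varphi u-\nu$, so Lemma 1(i) gives, for every $g$ that is $1$-Lipschitz for $\rho_\varphi$ with $g(0)=0$,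
$$|\langle\widehat\varphi\mu-\nu,\ g\rangle|\le\|\mu-u\|+\|\widehat\varphi u-\nu\|<2\varepsilon. \tag{6}$$
For $\mu=\delta(x)$, $\nu=\delta(y)$ the left side is $|g(\varphi(x))-g(y)|$, which only controls $\rho_\varphi(\varphi(x),y)$: the failure of Section 3 again. But $\mu$ and $\nu$ are ours to choose. With $\nu=-\delta(y)$ the left side is $|g(\varphi(x))+g(y)|$, and for $g=\rho_\varphi(\cdot,0)$ both terms are nonnegative.

**Lemma 2.** Let $x_1,\dots,x_p\in M$, $y_1,\dots,y_q\in N$, $p+q\ge1$, repetitions allowed, and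
$$\mu=\sum_{i=1}^p\delta(x_i)\in\mathcal F(M),\qquad\nu=-\sum_{j=1}^q\delta(y_j)\in\mathcal F(N).$$
If some $u\in\mathcal F(M)$ satisfies $\|u-\mu\|<\varepsilon$ and $\|\widehat\varphi u-\nu\|<\varepsilon$, then $\rho_\varphi(\varphi(x_i),0)<2\varepsilon$ for all $i$ and $\rho_\varphi(y_j,0)<2\varepsilon$ for all $j$.

*Proof.* The function $g(z)=\rho_\varphi(z,0)$ vanishes at $0$ and is $1$-Lipschitz for $\rho_\varphi$ by the triangle inequality. Here $\widehat\varphi\mu-\nu=\sum_i\delta(\varphi(x_i))+\sum_j\delta(y_j)$, so (6) reads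
$$\sum_{i=1}^p\rho_\varphi(\varphi(x_i),0)+\sum_{j=1}^q\rho_\varphi(y_j,0)<2\varepsilon .$$
All terms are nonnegative, so each is less than $2\varepsilon$. $\square$

### Subset sums in place of signs

Signs are one way to forbid cancellation. A second way uses coefficients no group of which sums to zero, for instance distinct powers of $2$; then $\mu$ and $\nu$ can both have positive coefficients. The function $\rho_\varphi(\cdot,0)$ no longer suffices, since its values may cancel against the coefficients. One tests instead with a function that is constant on a cluster of points and zero on all the others. The next two lemmas carry this out and give an alternative to Lemma 2; the rest of the notes can be read with either.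

**Lemma 3.** Let $\rho$ be a pseudometric on $N$ with $\rho\le d_N$. Let $z_1,\dots,z_m\in N$ (repetitions allowed) and $c_1,\dots,c_m\in\mathbb R$ satisfy $\big|\sum_{i\in S}c_i\big|\ge1$ for every nonempty $S\subseteq\{1,\dots,m\}$. Put $\kappa=\sum_{i=1}^mc_i\delta(z_i)$ and $R=\max_i\rho(z_i,0)$. Then there is $g:N\to\mathbb R$, $1$-Lipschitz for $\rho$, with $g(0)=0$ and $|\langle\kappa,g\rangle|\ge R/m$.

*Proof.* If $R=0$ take $g=0$. Let $R>0$, $\tau=R/m$, $z_0:=0$, and let $i^*$ satisfy $\rho(z_{i^*},0)=R$. On the vertices $\{0,1,\dots,m\}$ join $i$ and $j$ when $\rho(z_i,z_j)<\tau$, and let $C$ be the connected component of $i^*$. If $0\in C$, a path from $i^*$ to $0$ with at most $m$ edges would give $\rho(z_{i^*},0)<m\tau=R$, a contradiction. So $\emptyset\ne C\subseteq\{1,\dots,m\}$. Put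
$$g(z)=\big(\tau-\min_{j\in C}\rho(z,z_j)\big)^+ .$$
Minima of $1$-Lipschitz functions and positive parts are $1$-Lipschitz, so $g$ is $1$-Lipschitz for $\rho$, hence also for $d_N$. For $j\in C$ we have $g(z_j)=\tau$. For $j\in\{0,\dots,m\}\setminus C$ there is no edge from $j$ to $C$, so $\rho(z_j,z_i)\ge\tau$ for all $i\in C$ and $g(z_j)=0$; in particular $g(0)=0$. Hence $\langle\kappa,g\rangle=\tau\sum_{j\in C}c_j$, of modulus at least $\tau$. $\square$

**Lemma 4.** Let $x_1,\dots,x_p\in M$, $y_1,\dots,y_q\in N$, $m=p+q\ge1$,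
$$\mu=\sum_{i=1}^p2^{i-1}\delta(x_i)\in\mathcal F(M),\qquad\nu=\sum_{j=1}^q2^{p+j-1}\delta(y_j)\in\mathcal F(N).$$
If some $u\in\mathcal F(M)$ satisfies $\|u-\mu\|<\varepsilon$ and $\|\widehat\varphi u-\nu\|<\varepsilon$, then $\rho_\varphi(\varphi(x_i),0)<2m\varepsilon$ for all $i$ and $\rho_\varphi(y_j,0)<2m\varepsilon$ for all $j$.

*Proof.* Here $\kappa=\widehat\varphi\mu-\nu=\sum_i2^{i-1}\delta(\varphi(x_i))-\sum_j2^{p+j-1}\delta(y_j)$. The coefficients are, up to sign, distinct powers of $2$. A nonempty subset sum is an odd multiple of the smallest power of $2$ in it, so it is a nonzero integer and has modulus at least $1$. Apply Lemma 3 with $\rho=\rho_\varphi$ to the $m$ points $\varphi(x_i),y_j$, and then (6) to the resulting $g$: $R/m\le|\langle\kappa,g\rangle|<2\varepsilon$, where $R$ is the maximum of all the numbers $\rho_\varphi(\varphi(x_i),0)$, $\rho_\varphi(y_j,0)$. $\square$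

## 6. Proof of Theorem A

Let $T=\widehat f$ be hypercyclic on $X=\mathcal F(M)$. If $X=\{0\}$, the Criterion holds with $X_0=Y_0=\{0\}$, $n_k=k$ and $S_{n_k}=0$. Let $X\neq\{0\}$.

**Step 1: fix a countable skeleton of $X$.** Its purpose is to reduce everything to countably many points. By the finite-dimensional argument of Section 2, $X$ is infinite-dimensional, so $M$ is infinite. $X$ is separable because it has a dense orbit, and $\delta$ is isometric, so $M$ is separable, and so is $M\setminus\{0\}$. A countable dense subset of the infinite set $M\setminus\{0\}$ is itself infinite, since finite sets are closed. So we can list it as a sequence $(x_i)_{i\ge1}$ of distinct nonzero points. Let $Y_0=\mathrm{span}\{\delta(x_i):i\ge1\}$. By continuity of $\delta$ the closure of $Y_0$ contains every $\delta(x)$, so $Y_0$ is dense in $X$. By linear independence the $\delta(x_i)$ form a linear basis of $Y_0$.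

**Step 2: transitivity with large exponents.** We need an increasing sequence, so $n$ must be at our disposal. Claim: for nonempty open $U,V\subseteq X$ there are arbitrarily large $n$ with $T^nU\cap V\ne\emptyset$. Let $x$ have a dense orbit and let $T^lx\in U$. Since $X$ has no isolated points, removing finitely many points from the orbit leaves a dense set; hence $T^{n'}x\in V$ for arbitrarily large $n'$. Take $n=n'-l$: then $T^n(T^lx)=T^{n'}x\in V$.

**Step 3: choose $(n_k)$ so that many points are close to $0$ for the same exponent.** Put $n_0=0$. Given $k\ge1$, let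
$$\mu_k=\sum_{i\le k}\delta(x_i),\qquad\nu_k=-\sum_{i\le k}\delta(x_i),\qquad\varepsilon=\frac1{2k}.$$
Step 2, for the balls of radius $\varepsilon$ about $\mu_k$ and $\nu_k$, gives $n_k>n_{k-1}$ and $u$ with $\|u-\mu_k\|<\varepsilon$ and $\|T^{n_k}u-\nu_k\|<\varepsilon$. As $T^{n_k}=\widehat{f^{n_k}}$, Lemma 2 with $\varphi=f^{n_k}$ yields
$$\rho_{f^{n_k}}(f^{n_k}(x_i),0)<\tfrac1k,\qquad\rho_{f^{n_k}}(x_i,0)<\tfrac1k\qquad(1\le i\le k). \tag{7}$$
(With Lemma 4 instead: take $\mu_k=\sum_{i\le k}2^{i-1}\delta(x_i)$, $\nu_k=\sum_{i\le k}2^{k+i-1}\delta(x_i)$, $m=2k$ and $\varepsilon=1/(4k^2)$, so that $2m\varepsilon=1/k$.)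

**Step 4: return from points to vectors.** Apply Lemma 1(ii) with $\varphi=f^{n_k}$, $\eta=1/k$, once with $z=f^{n_k}(x_i)$ and once with $z=x_i$. Since $\delta(f^{n_k}(x_i))=T^{n_k}\delta(x_i)$, for $i\le k$ there are $r_{i,k},s_{i,k}\in X$ with
$$\|r_{i,k}\|<\tfrac1k,\quad\|T^{n_k}(\delta(x_i)-r_{i,k})\|<\tfrac1k,\qquad\|s_{i,k}\|<\tfrac1k,\quad\|T^{n_k}s_{i,k}-\delta(x_i)\|<\tfrac1k. \tag{8}$$

**Step 5: the maps $S_{n_k}$.** These settle the last two conditions of the Criterion. Let $S_{n_k}:Y_0\to X$ be linear with $S_{n_k}\delta(x_i)=s_{i,k}$ if $i\le k$ and $S_{n_k}\delta(x_i)=0$ if $i>k$. For $y=\sum_{i\le j}a_i\delta(x_i)$ and $k\ge j$, (8) gives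
$$\|S_{n_k}y\|\le\frac1k\sum_{i\le j}|a_i|,\qquad\|T^{n_k}S_{n_k}y-y\|\le\frac1k\sum_{i\le j}|a_i| .$$
So $S_{n_k}y\to0$ and $T^{n_k}S_{n_k}y\to y$. Both remain true along every subsequence of $(n_k)$.

**Step 6: every vector can be perturbed into one that $T^{n_k}$ nearly kills.** This prepares the set $X_0$. Property (P): *for every $v\in X$ and $\eta>0$, for all large $k$ there is $v'$ with $\|v'-v\|<\eta$ and $\|T^{n_k}v'\|<\eta$.* Choose $w=\sum_{i\le j}a_i\delta(x_i)\in Y_0$ with $\|w-v\|<\eta/2$, and for $k\ge j$ put $v'=w-\sum_{i\le j}a_ir_{i,k}$. By (8), $\|v'-w\|\le\frac1k\sum|a_i|$ and $\|T^{n_k}v'\|=\big\|\sum a_iT^{n_k}(\delta(x_i)-r_{i,k})\big\|\le\frac1k\sum|a_i|$. For large $k$ both are less than $\eta/2$.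

**Step 7: the set $X_0$, along a subsequence.** The vector $v'$ of Step 6 depends on $k$, while the Criterion wants *fixed* vectors $x$ with $T^{m_l}x\to0$ along one sequence. We perturb again and again, each time so little that the smallness won at earlier exponents survives.

Let $(z_p)_{p\ge1}$ be dense in $X$ and put $m_0=0$. We build a subsequence $m_1<m_2<\cdots$ of $(n_k)$ and vectors $w^{(l)}_{p,q}$, for $p\le q$ and $l\ge q-1$, that start at $w^{(q-1)}_{p,q}=z_p$ and satisfy, for $p\le q\le l$,
$$\|w^{(l)}_{p,q}-w^{(l-1)}_{p,q}\|\le2^{-l}(1+\|T\|)^{-m_{l-1}},\qquad\|T^{m_l}w^{(l)}_{p,q}\|\le2^{-l}. \tag{9}$$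
At step $l$ the finitely many vectors $w^{(l-1)}_{p,q}$ with $p\le q\le l$ and the number $m_{l-1}$ are known. Apply (P) to each of them with $\eta=2^{-l}(1+\|T\|)^{-m_{l-1}}\le2^{-l}$. Since (P) holds for all large $k$, one $k$ serves them all, and we may take $m_l=n_k>m_{l-1}$. The vectors supplied by (P) are the $w^{(l)}_{p,q}$.

By (9) the limits $x_{p,q}=\lim_lw^{(l)}_{p,q}$ exist and
$$\|x_{p,q}-z_p\|\le\sum_{l\ge q}2^{-l}=2^{1-q}.$$
Let $X_0=\{x_{p,q}:p\le q\}$. Letting $q\to\infty$ shows that every $z_p$ lies in the closure of $X_0$, so $X_0$ is dense. For $l\ge q$ write $x_{p,q}=w^{(l)}_{p,q}+\sum_{j>l}\big(w^{(j)}_{p,q}-w^{(j-1)}_{p,q}\big)$. For $j>l$ we have $m_{j-1}\ge m_l$, so $\|T\|^{m_l}(1+\|T\|)^{-m_{j-1}}\le1$, and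
$$\|T^{m_l}x_{p,q}\|\le2^{-l}+\sum_{j>l}\|T\|^{m_l}\,2^{-j}(1+\|T\|)^{-m_{j-1}}\le2^{-l}+2^{-l}=2^{1-l}\to0 .$$

Thus $X_0$, $Y_0$, $(m_l)$ and $(S_{m_l})$ witness the Criterion for $T=\widehat f$. $\blacksquare$

So there is no pointed metric space $M$ and Lipschitz map $f:M\to M$ with $f(0)=0$ such that $\widehat f$ is hypercyclic but fails the Hypercyclicity Criterion.

## 7. Sequences of Lipschitz operators and a metric characterization

The passage from transitivity to (8) never used that the maps $f^n$ are iterates of a single map. This gives a statement about arbitrary sequences.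

**Theorem B.** Let $M,N$ be separable pointed metric spaces, $f_n:M\to N$ $(n\ge0)$ Lipschitz maps with $f_n(0)=0$, $T_n=\widehat f_n:\mathcal F(M)\to\mathcal F(N)$ and $\rho_n=\rho_{f_n}$. The following are equivalent.

- (a) $(T_n)$ is topologically transitive: for all nonempty open $U\subseteq\mathcal F(M)$, $V\subseteq\mathcal F(N)$ some $n$ has $T_nU\cap V\ne\emptyset$.
- (b) For all finite $A\subseteq M$, $B\subseteq N$ and $\varepsilon>0$ there is $n$ with $\rho_n(f_n(x),0)<\varepsilon$ for $x\in A$ and $\rho_n(y,0)<\varepsilon$ for $y\in B$.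
- (c) There is a sequence $(n_k)$ (not necessarily injective) such that for all $v\in\mathcal F(M)$, $w\in\mathcal F(N)$ there are $v_k\to v$ and $u_k\to0$ in $\mathcal F(M)$ with $T_{n_k}v_k\to0$ and $T_{n_k}u_k\to w$.
- (d) For every $m\ge1$, $(T_n\oplus\cdots\oplus T_n)_n$ ($m$ summands) is topologically transitive.

*Proof.* **(a)⇒(b): one test.** If $A=B=\emptyset$ there is nothing to show. Otherwise apply (a) to the balls of radius $\varepsilon/2$ about $\mu=\sum_{x\in A}\delta(x)$ and $\nu=-\sum_{y\in B}\delta(y)$, and use Lemma 2 with $\varphi=f_n$.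

**(b)⇒(c): from points to all vectors.** Let $(x_i)$ be dense in $M$ and $(y_i)$ dense in $N$, repetitions allowed. Choose $n_k$ from (b) for $A=\{x_i\}_{i\le k}$, $B=\{y_i\}_{i\le k}$, $\varepsilon=1/k$. Lemma 1(ii) gives, for $i\le k$, vectors $r_{i,k},s_{i,k}\in\mathcal F(M)$ of norm less than $1/k$ with $\|T_{n_k}(\delta(x_i)-r_{i,k})\|<1/k$ and $\|T_{n_k}s_{i,k}-\delta(y_i)\|<1/k$.

For $v=\sum_{i\le j}a_i\delta(x_i)$ put $v_k=v-\sum_{i\le j}a_ir_{i,k}$ when $k\ge j$ (and $v_k=v$ for $k<j$). Then $v_k\to v$ and $T_{n_k}v_k\to0$. For $w=\sum_{i\le j}b_i\delta(y_i)$ put $u_k=\sum_{i\le j}b_is_{i,k}$ when $k\ge j$ (and $u_k=0$ for $k<j$). Then $u_k\to0$ and $T_{n_k}u_k\to w$. These $v$ and $w$ form dense subspaces.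

For general $v$, pick $v^{(p)}\to v$ in the span with corresponding sequences $(v^{(p)}_k)_k$. Choose $K_1<K_2<\cdots$ such that $\|v^{(p)}_k-v^{(p)}\|<1/p$ and $\|T_{n_k}v^{(p)}_k\|<1/p$ for $k\ge K_p$. For $k\ge K_1$ let $p(k)$ be the largest $p$ with $K_p\le k$, and put $v_k=v^{(p(k))}_k$; for $k<K_1$ put $v_k=0$. Since $p(k)\to\infty$, we get $v_k\to v$ and $T_{n_k}v_k\to0$. For general $w$, pick $w^{(p)}\to w$ in the span with sequences $(u^{(p)}_k)_k$, choose $K_p$ so that $\|u^{(p)}_k\|<1/p$ and $\|T_{n_k}u^{(p)}_k-w^{(p)}\|<1/p$ for $k\ge K_p$, and put $u_k=u^{(p(k))}_k$ in the same way. The sequence $(n_k)$ is the same throughout.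

**(c)⇒(d): all coordinates at once.** It suffices to consider products of nonempty open sets $U_j\subseteq\mathcal F(M)$, $V_j\subseteq\mathcal F(N)$, $j\le m$. Pick $v_j\in U_j$, $w_j\in V_j$ and sequences $v_{j,k},u_{j,k}$ from (c). Then $v_{j,k}+u_{j,k}\to v_j$ and $T_{n_k}(v_{j,k}+u_{j,k})\to w_j$ as $k\to\infty$. So for large $k$, $v_{j,k}+u_{j,k}\in U_j$ and $T_{n_k}(v_{j,k}+u_{j,k})\in V_j$ for all $j\le m$ simultaneously.

**(d)⇒(a).** Take $m=1$. $\square$

**Corollary.** For separable $M\ne\{0\}$: $\widehat f$ is hypercyclic $\Leftrightarrow$ $\widehat f$ satisfies the Hypercyclicity Criterion $\Leftrightarrow$ $\widehat f\oplus\cdots\oplus\widehat f$ is hypercyclic for every number of summands $\Leftrightarrow$ for every finite $A\subseteq M$ and $\varepsilon>0$ there is $n$ with $\rho_{f^n}(f^n(x),0)<\varepsilon$ and $\rho_{f^n}(x,0)<\varepsilon$ for all $x\in A$.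

*Proof.* Here $f:M\to M$ is Lipschitz with $f(0)=0$. Rational combinations of the $\delta(x)$, with $x$ in a countable dense subset of $M$, are dense in $\mathcal F(M)$, so $\mathcal F(M)$ and its finite powers are separable. The first equivalence is Theorem A with Proposition 1. Apply Theorem B with $N=M$, $f_n=f^n$. By Birkhoff's theorem, (a) says that $\widehat f$ is hypercyclic and (d) says that all the direct sums are hypercyclic. The last condition is (b) with $A=B$, and it implies (b) in general on replacing $A$ and $B$ by $A\cup B$. $\square$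

**Example 5.** In the star with $w_n=2^{-n}$, let $A$ be finite. For every $n\ge\max A$ we have $f^n(x)=0$ for all $x\in A$, and by Example 4 $\rho_{f^n}(x,0)\le2^{-n}$. So the last condition of the Corollary holds.

## 8. Lifting a linear operator to the free space

A Banach space $X$ is itself a pointed metric space with base point $0$, and a bounded linear operator on it is a Lipschitz map fixing $0$.

**Theorem C.** Let $X\ne\{0\}$ be a separable real Banach space and $L:X\to X$ bounded and linear. Regard $L$ as a Lipschitz map fixing $0$, and let $\widehat L:\mathcal F(X)\to\mathcal F(X)$ be the corresponding Lipschitz operator. The following are equivalent: (1) $\widehat L$ is hypercyclic; (2) $\widehat L$ satisfies the Hypercyclicity Criterion; (3) $L$ satisfies the Hypercyclicity Criterion.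

*Proof.* **(1)⇒(2)** is Theorem A.

**(2)⇒(3): push the Criterion down to $X$.** We use the bounded linear surjection $\beta:\mathcal F(X)\to X$ with $\beta(\delta(x))=x$. To construct it, put $\beta\big(\sum a_i\delta(x_i)\big)=\sum a_ix_i$ on finite sums, which is well defined by linear independence of the $\delta(x)$, $x\neq0$. Every $x^*\in X^*$ with $\|x^*\|\le1$ lies in the unit ball of $\mathrm{Lip}_0(X)$, so by Hahn–Banach
$$\Big\|\sum a_ix_i\Big\|=\sup_{\|x^*\|\le1}\Big|\sum a_ix^*(x_i)\Big|\le\Big\|\sum a_i\delta(x_i)\Big\| .$$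
Hence $\beta$ extends to $\mathcal F(X)$. On each $\delta(x)$ we have $\beta\widehat L\delta(x)=Lx=L\beta\delta(x)$, so $\beta\widehat L=L\beta$.

Let $X_0,Y_0,(n_k),(S_{n_k})$ witness (2). Since $\beta$ is continuous and onto, $\beta(X_0)$ and $\beta(Y_0)$ are dense in $X$. For $y'\in\beta(Y_0)$ fix $y\in Y_0$ with $\beta(y)=y'$ and set $S'_{n_k}y'=\beta(S_{n_k}y)$. Then $L^{n_k}\beta(x)=\beta(\widehat L^{\,n_k}x)\to0$ for $x\in X_0$, and for $y'\in\beta(Y_0)$ we have $S'_{n_k}y'=\beta(S_{n_k}y)\to0$ and $L^{n_k}S'_{n_k}y'=\beta(\widehat L^{\,n_k}S_{n_k}y)\to\beta(y)=y'$.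

**(3)⇒(1): verify the metric condition of the Corollary.** Let $X_0,Y_0,(n_k),(S_{n_k})$ witness (3). Let $A\subseteq X$ be finite and $\varepsilon>0$. For $x\in A$ pick $x'\in X_0$ and $x''\in Y_0$ at distance less than $\varepsilon$ from $x$. Choose $k$ such that, with $n=n_k$, $\|L^nx'\|<\varepsilon$, $\|S_nx''\|<\varepsilon$ and $\|L^nS_nx''-x''\|<\varepsilon$ for all $x\in A$. By (5), $\rho_{L^n}(z,z')\le\|z-z'\|$ and $\rho_{L^n}(L^na,L^nb)\le\|a-b\|$. Passing from $L^nx$ to $L^nx'$ to $0$,
$$\rho_{L^n}(L^nx,0)\le\|x-x'\|+\|L^nx'\|<2\varepsilon .$$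
Passing from $x$ to $x''$ to $L^nS_nx''$ to $0=L^n0$,
$$\rho_{L^n}(x,0)\le\|x-x''\|+\|x''-L^nS_nx''\|+\|S_nx''-0\|<3\varepsilon .$$
As $\varepsilon$ was arbitrary, the Corollary shows that $\widehat L$ is hypercyclic. $\square$

**Example 6.** Let $X=\mathbb R$ and $Lx=\lambda x$. The space $\mathcal F(\mathbb R)$ is infinite-dimensional, since the $\delta(x)$, $x\ne0$, are linearly independent, so dimension does not prevent $\widehat L$ from being hypercyclic. Theorem C does: if $\widehat L$ were hypercyclic, $L$ would satisfy the Criterion and so be hypercyclic on $\mathbb R$ by Proposition 1, which Section 2 excludes.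

In the same way, if $L$ is an operator of De La Rosa–Read type on a separable real Banach space, hypercyclic but failing the Criterion, then $\widehat L$ is not hypercyclic: the lift of such an operator does not give a counterexample to Theorem A.
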